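\title{Unavoidable induced subgraphs of infinite prime graphs}

\begin{abstract}
A graph is prime if it has more than three vertices and no nontrivial autonomous set. We show that every infinite prime graph that embeds neither of two split graphs $K(\omega)$, $K(\omega^*)$ embeds one of five countable graphs $G_0,\dots,G_4$ or one of their complements. This answers a question posed by Pouzet and Zaguia. The ten graphs are pairwise incomparable; up to equimorphy they are exactly the countably infinite minimal prime graphs embedding neither $K(\omega)$ nor $K(\omega^*)$; and neither exclusion can be dropped. We also give a list of prime graphs that is unavoidable for all infinite prime graphs. The proofs use only Ramsey's theorem and K\"onig's lemma.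
\end{abstract}

\section{Introduction}

\subsection{Prime graphs}

All graphs are undirected, simple and loopless, of any cardinality. For distinct vertices $u,v$ of $G=(V,\mathcal E)$ we write $u\sim v$ if they are adjacent, and we let $\operatorname{adj}(u,v)$ be $1$ if $u\sim v$ and $0$ otherwise. We write $N(v)$ for the set of neighbors of $v$, $G[X]$ for the subgraph induced on $X\subseteq V$, and $\overline G$ for the complement, which has the same vertices and in which distinct vertices are adjacent exactly when they are not adjacent in $G$. The graph $G$ \emph{embeds} $G'$ if $G'$ is isomorphic to an induced subgraph of $G$. Two graphs are \emph{equimorphic} if each embeds the other, and \emph{incomparable} if neither does.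

A set $A\subseteq V$ is \emph{autonomous} if every vertex outside $A$ is adjacent to all vertices of $A$ or to none of them. The empty set, the singletons and $V$ are the \emph{trivial} autonomous sets. A graph is \emph{indecomposable} if it has no others, and \emph{prime} if it is indecomposable and has more than three vertices. Seen from outside, an autonomous set looks like a single vertex: $G$ can be rebuilt from $G[A]$ and from the graph obtained by deleting all vertices of $A$ but one. Prime graphs cannot be taken apart in this way. The graphs $G$ and $\overline G$ have the same autonomous sets, so the complement of a prime graph is prime. A union of components is autonomous, so a prime graph is connected. No two-element set is autonomous, so any two vertices of a prime graph are told apart by a third.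

By Ramsey's theorem every infinite graph embeds an infinite clique or an infinite independent set. In these two graphs every set of vertices is autonomous. It is natural to ask what remains unavoidable if primality is to be kept: which infinite prime graphs must an infinite prime graph embed? A graph $G$ is \emph{minimal prime} if it is prime and every prime induced subgraph of $G$ with the same cardinality as $G$ embeds $G$. If $\mathcal L$ is a list of countably infinite prime graphs such that every infinite prime graph embeds a member of $\mathcal L$, then every countably infinite minimal prime graph $G$ embeds some $L\in\mathcal L$, and $L$ embeds $G$ by minimality. So an unavoidable list contains all countably infinite minimal prime graphs up to equimorphy.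

\subsection{The question}

Let $\omega=\{0,1,2,\dots\}$; indices below range over $\omega$.
\begin{itemize}
\item $G_0$: independent sets $\{a_n\}$, $\{b_n\}$, with $a_n\sim b_m$ iff $n\ne m$. This is the comparability graph of the atoms and coatoms of $\mathcal P(\omega)$.
\item $G_1$ (the half-graph): independent sets $\{a_n\}$, $\{b_n\}$, with $a_n\sim b_m$ iff $n\le m$.
\item $G_2$: the one-way infinite path $x_0,x_1,x_2,\dots$.
\item $G_3$: independent sets $\{a_n\}$, $\{b_n\}$, with $a_n\sim b_m$ iff $n=m$, and a vertex $r$ adjacent to all $b_n$ and to no $a_n$.
\item $G_4$: an independent set $\{a_n\}$ and a clique $\{b_n\}$, with $a_n\sim b_m$ iff $n=m$.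
\end{itemize}
We call $G_0,\dots,G_4,\overline{G_0},\dots,\overline{G_4}$ \emph{the ten graphs}. For an infinite chain $C$, the graph $K(C)$ consists of a clique $\{c_x:x\in C\}$ and an independent set $\{i_y:y\in C\}$, with $c_x\sim i_y$ iff $x\le y$ in $C$. We need the chain $\omega$ and its dual $\omega^*$. In terms of the usual order of $\omega$,
\[
c_x\sim i_y \iff x\le y\ \text{ in } K(\omega),\qquad c_x\sim i_y\iff x\ge y\ \text{ in } K(\omega^*).
\]
These two graphs are not prime. List $K(\omega)$ as $c_0,i_0,c_1,i_1,\dots$: each $c_x$ is adjacent to all later vertices and each $i_y$ to none, so every final segment of the list is autonomous. List $K(\omega^*)$ as $i_0,c_0,i_1,c_1,\dots$: each $c_x$ is adjacent to all earlier vertices and each $i_y$ to none, so every initial segment is autonomous.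

It is known that the ten graphs, together with six graphs obtained from $K(\omega)$ and $K(\omega^*)$ by adding one or two vertices, are countable minimal prime graphs. The following question is posed in~\cite{PZ}.

\begin{quote}
\emph{Does a countably infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ necessarily embed one of the ten graphs?}
\end{quote}

\subsection{Results}

The answer is yes, in every infinite cardinality.

\begin{theorem}\label{thm:main}
Every infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ embeds one of the graphs $G_i$, $\overline{G_i}$ $(i<5)$.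
\end{theorem}

To see why $K(\omega)$ and $K(\omega^*)$ are excluded, return to the two lists above. The autonomous segments can be destroyed by reversing the adjacency of each pair of consecutive vertices. For $s,t\in\{0,1\}^\omega$ define:
\begin{itemize}
\item $\mathrm{Fw}(s)$, with vertices $u_n$: for $n<m$, $\operatorname{adj}(u_n,u_m)$ is $s_n$ if $m\ge n+2$ and $1-s_n$ if $m=n+1$;
\item $\mathrm{Bw}(t)$, with vertices $v_n$: for $m<n$, $\operatorname{adj}(v_n,v_m)$ is $t_n$ if $m\le n-2$ and $1-t_n$ if $m=n-1$.
\end{itemize}
In $\mathrm{Fw}(s)$ each vertex prescribes its adjacency forward, to the later vertices; in $\mathrm{Bw}(t)$ it does so backward. For the zero sequence both graphs are the path $G_2$. From the definitions, $\overline{\mathrm{Fw}(s)}=\mathrm{Fw}(1-s)$ and $\overline{\mathrm{Bw}(t)}=\mathrm{Bw}(1-t)$.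

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] None of the ten graphs embeds $K(\omega)$ or $K(\omega^*)$, and the ten graphs are pairwise incomparable. Hence the list in Theorem~\ref{thm:main} is irredundant.
\item[(b)] A countably infinite prime graph embedding neither $K(\omega)$ nor $K(\omega^*)$ is minimal prime if and only if it is equimorphic to one (necessarily exactly one) of the ten graphs.
\item[(c)] Both exclusions in Theorem~\ref{thm:main} are needed. For $s,t$ not eventually constant, $\mathrm{Fw}(s)$ and $\mathrm{Bw}(t)$ are countably infinite prime graphs embedding none of the ten graphs; $\mathrm{Fw}(s)$ does not embed $K(\omega^*)$, and $\mathrm{Bw}(t)$ does not embed $K(\omega)$.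
\end{itemize}
\end{theorem}

The other way to make $K(C)$ prime is to add vertices. For $C\in\{\omega,\omega^*\}$, let $K_1(C)$ be $K(C)$ with a new vertex $p$ adjacent to all $i_y$ and to no $c_x$. Let $K_2(C)$ be $K(C)$ with new vertices $p,q$, where $p$ is adjacent to all $c_x$ and to no $i_y$, and $q$ is adjacent only to $p$.

\begin{theorem}\label{thm:all}
Every infinite prime graph embeds one of the following countable prime graphs:
\begin{itemize}
\item[(i)] $G_i$, $\overline{G_i}$ $(i<5)$;
\item[(ii)] $K_1(\omega)$, $K_1(\omega^*)$, $K_2(\omega)$, $K_2(\omega^*)$, $\overline{K_2(\omega)}$, $\overline{K_2(\omega^*)}$;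
\item[(iii)] $\mathrm{Fw}(s)$ or $\mathrm{Bw}(t)$, with $s,t\in\{0,1\}^\omega$ not eventually constant.
\end{itemize}
Moreover, no graph in \textup{(iii)} embeds a graph in \textup{(i)} or \textup{(ii)}, and no $\mathrm{Fw}(s)$ and $\mathrm{Bw}(t)$ in \textup{(iii)} embed each other.
\end{theorem}

\subsection{The idea, on trees}

Why should one expect a positive answer? In a prime graph any two vertices are told apart by a third. If infinitely many vertices $u_j$ are told apart by vertices $w_j$ from elsewhere, Ramsey's theorem makes the adjacency between the two sequences a matching, the complement of a matching, or a half-graph, and makes each sequence a clique or an independent set. The resulting cases (the table in Lemma~\ref{lem:patterns}) give $G_0,G_1,G_4$, their complements, $K(\omega)$ and $K(\omega^*)$ at once. Two cases give $G_3$ or $\overline{G_3}$ \emph{without} the vertex $r$, which is not prime. So two things are missing: the vertex $r$, and a way to find the path $G_2$, which is not among these cases. Trees show how both arise.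

\begin{example}\label{ex:tree}
Let $G$ be an infinite prime tree. Suppose first that some vertex $r$ has infinite degree. Two leaves adjacent to $r$ would form an autonomous pair, so infinitely many neighbors $b_n$ of $r$ have a neighbor $a_n\neq r$. As $G$ has no cycle, the vertices $r,a_n,b_n$ are distinct and induce $G_3$. Suppose next that all degrees are finite. Fix a vertex and let $L_n$ be the set of vertices at distance $n$ from it. Each $L_n$ is finite and nonempty, and each vertex of $L_{n+1}$ has a neighbor in $L_n$. K\"onig's lemma gives a path $x_0,x_1,\dots$ with $x_n\in L_n$, and $x_n\not\sim x_m$ for $m\ge n+2$ because the distances differ by at least $2$. This is $G_2$.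
\end{example}

The general proof has the same two cases, but distance has to be replaced: it is not invariant under complementation, and it says little when a few vertices have most other vertices as neighbors. In Section~\ref{sec:refine} we start from a finite set $F$ and refine a partition of $V$ step by step, splitting each class according to the neighbors outside that class. If the number of classes stays finite at every step, K\"onig's lemma gives some $\mathrm{Fw}(s)$. Otherwise we look at the first step at which a class splits into infinitely many pieces; Ramsey's theorem gives a pattern there, and the missing vertex $r$ is found among the vertices that caused an earlier split. Section~\ref{sec:tools} contains the Ramsey and K\"onig arguments. Section~\ref{sec:lists} studies the graphs on the lists and proves Theorem~\ref{thm:sharp}. Section~\ref{sec:all} proves Theorem~\ref{thm:all} by applying the result of Section~\ref{sec:refine} to many small sets $F$.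

\section{Rays and Ramsey patterns}\label{sec:tools}

A vertex $w$ \emph{distinguishes} $u,v\ne w$ if $\operatorname{adj}(w,u)\neq\operatorname{adj}(w,v)$. For a set $A\not\ni w$, the vertex $w$ is \emph{complete} to $A$ if it is adjacent to all of $A$, \emph{anticomplete} to $A$ if it is adjacent to none of $A$, \emph{constant} on $A$ if one of the two holds, and \emph{mixed} on $A$ otherwise. A vertex $y\notin A\cup B$ \emph{separates} $A$ and $B$ if it is complete to one of them and anticomplete to the other. A pair of disjoint sets $B,B'$ is \emph{homogeneous} if $\operatorname{adj}$ is constant on $B\times B'$. Primality is always used in this form: if $|A|\ge2$ and $A\ne V$, then some vertex outside $A$ is mixed on $A$. A \emph{copy} of $K(\omega)$ or $K(\omega^*)$ comes with its labeling $c_j,i_j$; the clique $\{c_j\}$ and the independent set $\{i_j\}$ are its \emph{sides}. Restricting the indices to an infinite subset of $\omega$ gives again a copy of the same graph, called a \emph{subcopy}.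

We use two textbook facts. \emph{Ramsey's theorem:} if the pairs $n<m$ in $\omega$ are colored with finitely many colors, there is an infinite $J\subseteq\omega$ all of whose pairs have the same color. \emph{K\"onig's lemma:} if $L_0,L_1,\dots$ are finite nonempty sets with maps $\pi:L_{n+1}\to L_n$, there are $e_n\in L_n$ with $\pi(e_{n+1})=e_n$ for all $n$.

\begin{lemma}\label{lem:tails}
If $s$ is eventually constant, then $\mathrm{Fw}(s)$ embeds $G_2$ or $\overline{G_2}$; otherwise it embeds $K(\omega)$. If $t$ is eventually constant, then $\mathrm{Bw}(t)$ embeds $G_2$ or $\overline{G_2}$; otherwise it embeds $K(\omega^*)$.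
\end{lemma}

\begin{proof}
If the sequence is eventually $0$, then from some index on exactly the consecutive vertices are adjacent, which gives $G_2$. If it is eventually $1$, exactly the consecutive vertices are nonadjacent, which gives $\overline{G_2}$.

Let $s$ take both values infinitely often. Choose $n_0<n_1<\cdots$ with gaps at least $2$, $s_{n_{2k}}=1$ and $s_{n_{2k+1}}=0$; put $c_k=u_{n_{2k}}$, $i_k=u_{n_{2k+1}}$. No two chosen vertices are consecutive, so two of them are adjacent iff the earlier one is a $c$. Thus the $c$'s form a clique, the $i$'s an independent set, and $c_x\sim i_y$ iff $2x<2y+1$, that is, $x\le y$. For $t$, choose the $n_k$ with $t_{n_{2k}}=0$ and $t_{n_{2k+1}}=1$, and put $i_k=v_{n_{2k}}$, $c_k=v_{n_{2k+1}}$. Two chosen vertices are adjacent iff the later one is a $c$, so $c_x\sim i_y$ iff $2x+1>2y$, that is, $x\ge y$.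
\end{proof}

The next lemma is the second half of Example~\ref{ex:tree} in a form that is invariant under complementation. Each vertex $u$ has a default value $\sigma(u)$, and arcs record the exceptions; the tree case is $\sigma=0$.

\begin{lemma}\label{lem:ray}
Let $Q\subseteq V$ be infinite and $\sigma:Q\to\{0,1\}$. For distinct $u,v\in Q$ put an arc $u\to v$ if $\operatorname{adj}(u,v)\ne\sigma(u)$. Suppose that every vertex of $Q$ sends finitely many arcs, and that every vertex of $Q$ can be reached by a directed path in $Q$ from a fixed finite set $E\subseteq Q$. Then $G$ embeds $\mathrm{Fw}(s)$ for some $s\in\{0,1\}^\omega$.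
\end{lemma}

\begin{proof}
Let $L_n$ be the set of vertices of $Q$ at directed distance $n$ from $E$. Each vertex $v\in L_{n+1}$ receives an arc from a vertex $\pi(v)\in L_n$. By induction each $L_n$ is finite. Since $Q=\bigcup L_n$ is infinite, infinitely many $L_n$ are nonempty, and then all are, by the maps $\pi$. K\"onig's lemma gives $e_0\to e_1\to\cdots$ with $e_n\in L_n$. An arc $e_n\to e_m$ with $m\ge n+2$ would put $e_m$ at distance at most $n+1$. So $\operatorname{adj}(e_n,e_m)=\sigma(e_n)$ for $m\ge n+2$ and $\operatorname{adj}(e_n,e_{n+1})=1-\sigma(e_n)$, which is $\mathrm{Fw}(s)$ with $s_n=\sigma(e_n)$.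
\end{proof}

A \emph{pattern} is a pair of sequences $(u_j)_{j\in\omega}$, $(w_j)_{j\in\omega}$ of vertices, all distinct, such that each of $\{u_j\}$, $\{w_j\}$ is a clique or an independent set and one of the following holds: $u_j\sim w_k$ iff $j=k$ (a \emph{matching}); $u_j\sim w_k$ iff $j\ne k$ (a \emph{comatching}); $u_j\sim w_k$ iff $j\le k$, or $w_k\sim u_j$ iff $k\le j$ (a \emph{half pattern}).

\begin{lemma}\label{lem:patterns}
Let $(u_j),(w_j)$ be a pattern in $G$ and let $y$ separate $\{u_j\}$ and $\{w_j\}$. Then $G$ embeds the graph given by the table
\begin{center}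
\begin{tabular}{l|ccc}
 & both independent & one clique, one independent & both cliques\\ \hline
matching & $G_3$ & $G_4$ & $\overline{G_0}$\\
comatching & $G_0$ & $\overline{G_4}$ & $\overline{G_3}$\\
half pattern & $G_1$ & $K(\omega)$ or $K(\omega^*)$ & $\overline{G_1}$
\end{tabular}
\end{center}
The vertex $y$ is needed only for $G_3$ and $\overline{G_3}$. In the case of $K(\omega)$ or $K(\omega^*)$, the sets $\{u_j\}$ and $\{w_j\}$ are the two sides of the copy.
\end{lemma}

\begin{proof}
For a matching between independent sets, take $r=y$ and let the $b$'s be the sequence to which $y$ is complete. The other two entries of the first row are the definitions of $G_4$ and $\overline{G_0}$. In $\overline G$ a comatching becomes a matching, cliques and independent sets are exchanged, and $y$ still separates; this gives the second row. For a half pattern we may assume, by symmetry, that $u_j\sim w_k$ iff $j\le k$. If both sets are independent this is $G_1$. If both are cliques, then in $\overline G$ both are independent and $w_k$ is adjacent to $u_{j+1}$ iff $j+1>k$, that is, $k\le j$; so $\overline G$ embeds $G_1$. If $\{u_j\}$ is the clique, $c_j=u_j$,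 $i_k=w_k$ is $K(\omega)$. If $\{w_k\}$ is the clique, $c_k=w_k$, $i_j=u_j$ is $K(\omega^*)$.
\end{proof}

\begin{lemma}\label{lem:extract}
Let $C\subseteq V$ be such that $\{N(u)\setminus C:u\in C\}$ is infinite, and let $V\setminus C$ be partitioned into finitely many parts. Then there is a pattern $(u_j),(w_j)$ with all $u_j$ in $C$ and all $w_j$ in one part of the partition.
\end{lemma}

\begin{proof}
Let $X_0\subseteq C$ be infinite with the sets $N(u)\setminus C$, $u\in X_0$, pairwise distinct. Given an infinite $X_n\subseteq X_0$, choose $w_n\notin C$ distinguishing two of its elements. The sets $X_n\cap N(w_n)$ and $X_n\setminus N(w_n)$ are nonempty, and one is infinite; call it $X_{n+1}$ and pick $u_n$ in the other. For $m>n$ we have $u_m\in X_{n+1}$ and $u_n\notin X_{n+1}$, so the $u_n$ are distinct and $w_n$ distinguishes $u_n$ from $u_m$. The $w_n$ are distinct too: $w_n$ is constant on $X_{n+1}$, while $w_m$ is mixed on $X_m\subseteq X_{n+1}$.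

Color the pair $n<m$ by the part containing $w_n$ and the four values $\operatorname{adj}(u_n,w_n)$, $\operatorname{adj}(u_n,w_m)$, $\operatorname{adj}(u_n,u_m)$, $\operatorname{adj}(w_n,w_m)$. Pass to an infinite set of indices given by Ramsey's theorem and renumber. Now the $w_n$ lie in one part, each sequence is a clique or independent, and there are $\alpha,\beta$ with
\[
\operatorname{adj}(u_n,w_n)=\alpha,\qquad \operatorname{adj}(u_m,w_n)=1-\alpha,\qquad \operatorname{adj}(u_n,w_m)=\beta\qquad(n<m).
\]
If $\beta=1-\alpha$ we have a matching ($\alpha=1$) or a comatching ($\alpha=0$). If $\alpha=\beta=1$, then $u_n\sim w_m$ iff $n\le m$. If $\alpha=\beta=0$, then $u_n\sim w_m$ iff $m<n$, so $w_m\sim u_{n+1}$ iff $m\le n$, and $(u_{n+1}),(w_n)$ is a half pattern.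
\end{proof}

Lemma~\ref{lem:extract} does not use primality, and it does not produce the vertex $y$ that Lemma~\ref{lem:patterns} asks for. The partition is there for this purpose: $C$ and the parts will be chosen so that $C$ is separated from each part by some vertex.

\section{Refining the traces on a finite set}\label{sec:refine}

Let $G=(V,\mathcal E)$ be an infinite prime graph and $F\subseteq V$ finite and nonempty. Define equivalence relations $\equiv_n$ on $V$, whose classes we call \emph{$n$-classes}. The $0$-classes are $V\setminus F$ and the singletons $\{f\}$, $f\in F$. Two vertices $u,v$ satisfy $u\equiv_{n+1}v$ iff they lie in the same $n$-class $C$ and $N(u)\setminus C=N(v)\setminus C$. Let $[u]_n$ be the $n$-class of $u$. The \emph{trace} of a vertex $u\notin F$ is the function $f\mapsto\operatorname{adj}(f,u)$ on $F$. The $1$-classes inside $V\setminus F$ are the \emph{trace classes} of $F$, the nonempty sets of vertices with a given trace; there are at most $2^{|F|}$ of them.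

\begin{example}\label{ex:classes}
In $G_2$ with $F=\{x_0\}$, the $n$-classes for $n\ge1$ are $\{x_0\},\dots,\{x_n\}$ and $\{x_k:k>n\}$: the refinement recovers the distance from $x_0$, and each step has finitely many classes.

In $G_3$ with $F=\{a_0\}$, the trace classes are $\{b_0\}$ and $Z=V\setminus\{a_0,b_0\}$. The vertex $b_0$ splits $Z$ into the $2$-classes $\{r\}$ and $E=\{a_n,b_n:n\ge1\}$. The vertex $r$ splits $E$ into the $3$-classes $C=\{b_n:n\ge1\}$ and $D=\{a_n:n\ge 1\}$. Then $D$ splits $C$ into infinitely many $4$-classes. The matching between $C$ and $D$ appears at the first infinite splitting, and the vertex that completes it to $G_3$ is the one that split $C$ from $D$ before.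
\end{example}

\begin{lemma}\label{lem:classes}
\begin{itemize}
\item[(a)] If $C$ is an $n$-class and $w\notin C$, then $w$ is constant on each $(n+1)$-class contained in $C$.
\item[(b)] If $B,B'$ are $(n+1)$-classes contained in different $n$-classes, then the pair $B,B'$ is homogeneous.
\item[(c)] If $u\neq v$, then $u\not\equiv_nv$ for some $n$.
\item[(d)] Let $u,v\notin F$, $u\not\equiv_nv$, and let $m$ be least with $u\not\equiv_mv$. Then $1\le m\le n$, and some $y\notin[u]_{m-1}=[v]_{m-1}$ separates $[u]_m$ and $[v]_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is the definition. (b) By (a), each vertex of $B'$ is constant on $B$ and each vertex of $B$ is constant on $B'$; so $\operatorname{adj}(b_1,b_1')=\operatorname{adj}(b_2,b_1')=\operatorname{adj}(b_2,b_2')$ for $b_1,b_2\in B$, $b_1',b_2'\in B'$. (c) Otherwise $D=\bigcap_n[u]_n$ contains $u$ and $v$, and $D\subseteq[u]_0=V\setminus F$, so $D\ne V$. A vertex $w\notin D$ lies outside some $[u]_n$, so it is constant on $[u]_{n+1}\supseteq D$. Thus $D$ is a nontrivial autonomous set, a contradiction. (d) We have $u\equiv_0v$, so $m\ge1$. Some $y$ outside $[u]_{m-1}=[v]_{m-1}$ distinguishes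 $u,v$, and by (a) it is constant on $[u]_m$ and on $[v]_m$.
\end{proof}

The set $F$ must be nonempty: for $F=\emptyset$ the only class is $V$ at every step.

\begin{proposition}\label{prop:key}
Let $G$ be an infinite prime graph, $F\subseteq V$ finite and nonempty, and $Z$ an infinite trace class of $F$. Then one of the following holds.
\begin{itemize}
\item[(1)] $G$ embeds $\mathrm{Fw}(s)$ for some $s\in\{0,1\}^\omega$.
\item[(2)] $G$ embeds one of $G_0,G_1,G_3,G_4$ or their complements.
\item[(3)] There are a copy $T\subseteq V\setminus F$ of $K(\omega)$ or $K(\omega^*)$ with one side contained in $Z$, and a vertex $y$ separating the two sides of $T$, such that either \textup{(a)} $y\in F$, or \textup{(b)} some $y'\notin T\cup\{y\}$ is constant on $T$, with value $e$ say, and $\operatorname{adj}(y',y)\neq e$.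
\end{itemize}
\end{proposition}

For Theorem~\ref{thm:main} it only matters that (3) contains a copy of $K(\omega)$ or $K(\omega^*)$. The vertices $y,y'$ are the $p,q$ of $K_1$ and $K_2$; they are needed in Section~\ref{sec:all}.

\begin{proof}
\textbf{Case I: for every $n\ge1$, $Z$ contains only finitely many $n$-classes.} We prove (1).

\emph{Layers.} An infinite $n$-class in $Z$ is a finite union of $(n+1)$-classes, so we can choose infinite $n$-classes $C_n$ with $Z=C_1\supseteq C_2\supseteq\cdots$. If $C_{n+1}=C_n$, then $C_n$ is autonomous by Lemma~\ref{lem:classes}(a), infinite, and disjoint from $F$; so the layers $S_n=C_n\setminus C_{n+1}$ are nonempty. By Lemma~\ref{lem:classes}(c), $I=\bigcap_nC_n$ has at most one element, and $Z\setminus I$ is the disjoint union of the $S_n$, $n\ge1$. A vertex $v\in S_n$ is outside $C_{n+1}$, hence constant on $C_{n+2}=I\cup\bigcup_{l\ge n+2}S_l$; let $\sigma(v)$ be its value there. For distinct $u,v\in Z\setminus I$ put $u\to v$ if $\operatorname{adj}(u,v)\ne\sigma(u)$. By the choice of $\sigma$,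
\begin{equation}\label{eq:onestep}
\text{an arc that starts in } S_n \text{ ends in } S_1\cup\dots\cup S_{n+1}.
\end{equation}
In the path of Example~\ref{ex:classes}, $S_n=\{x_{n+1}\}$, $\sigma=0$, and the arcs are the edges.

\emph{Deep layers are reachable from $S_1$.} Let $R\supseteq S_1$ be the set of vertices reachable from $S_1$ by directed paths, and $Y=(Z\setminus I)\setminus R$. Then $Y\cup I\subseteq C_2$, and $Y\cup I$ is autonomous: a vertex outside $Y\cup I$ is either outside $C_1$, hence constant on $C_2$, or a vertex $w\in R$, which sends no arc to $Y$ and so has value $\sigma(w)$ on $Y$, as it does on $I$. By primality $|Y\cup I|\le1$. Hence for all $m\ge2$ with at most one exception there is a directed path $P_m$ from $S_1$ to a vertex of $S_m$. Let $M_0$ be the set of these $m$.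

Lemma~\ref{lem:ray} does not apply yet. The layers, and the numbers of arcs leaving a vertex, may be infinite, and the paths $P_m$ may be pairwise disjoint. What is finite is the number of \emph{classes} at each step. We therefore cut the paths where they cross from one layer to the next for the last time, and we use homogeneity between classes to jump from one path to another at such a crossing. This gives a single walk that meets each layer in a finite set.

\emph{Cutting.} For $m\in M_0$ and $1\le i<m$, let $x^i_m$ be the last vertex of $P_m$ in $S_1\cup\dots\cup S_i$, and let $z^i_m$ be the next vertex of $P_m$, which exists because $P_m$ ends in $S_m$. If $x^i_m\in S_j$ and $z^i_m\in S_l$, then $j\le i<l$, and $l\le j+1$ by \eqref{eq:onestep}. So $x^i_m\in S_i$ and $z^i_m\in S_{i+1}$. For $i+1<m$, the vertex $x^{i+1}_m$ equals $z^i_m$ or comes after it, and the segment of $P_m$ from $z^i_m$ to $x^{i+1}_m$ lies in $\bigcup_{l\ge i+1}S_l$.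

\emph{Splicing.} Since $Z$ contains finitely many $(i+2)$-classes, there are infinite sets $M_0\supseteq M_1\supseteq M_2\supseteq\cdots$, with $m>i$ for $m\in M_i$, such that $B_i=[x^i_m]_{i+2}$ and $B_i'=[z^i_m]_{i+2}$ do not depend on $m\in M_i$. The class $B_i$ is disjoint from the $(i+1)$-class $C_{i+1}$, while $B'_i$ and $C_{i+2}$ are contained in it. By Lemma~\ref{lem:classes}(b) the pairs $B_i,B'_i$ and $B_i,C_{i+2}$ are homogeneous. So neither $\operatorname{adj}(x^i_m,z^i_{m'})$ nor $\sigma(x^i_m)$ depends on $m,m'\in M_i$, and the two values differ for $m=m'$. Hence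
\begin{equation}\label{eq:splice}
x^i_m\to z^i_{m'}\quad\text{for all } m,m'\in M_i .
\end{equation}
Choose $m_i\in M_i$ for $i\ge1$. As $m_i,m_{i+1}\in M_i$, \eqref{eq:splice} gives an infinite directed walk
\[
x^1_{m_1}\to z^1_{m_2}\ \cdots\ x^2_{m_2}\to z^2_{m_3}\ \cdots\ x^3_{m_3}\to z^3_{m_4}\ \cdots,
\]
where the segment from $z^{i-1}_{m_i}$ to $x^i_{m_i}$ follows $P_{m_i}$, is finite, and lies in $\bigcup_{l\ge i}S_l$. Let $Q$ be the vertex set of the walk. It meets every layer, so it is infinite. Apart from $x^1_{m_1}$, only the segments with $i\le l$ meet $S_l$, so $Q\cap S_l$ is finite, and by \eqref{eq:onestep} each vertex of $Q$ sends finitely many arcs into $Q$. Lemma~\ref{lem:ray} with $E=\{x^1_{m_1}\}$ gives (1).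

\medskip
\textbf{Case II: otherwise.} Since $Z$ is a single $1$-class, there is a least $n\ge1$ such that $Z$ contains infinitely many $(n+1)$-classes. Then $Z$ is a finite union of $n$-classes, and one of them, $C$, contains infinitely many $(n+1)$-classes; that is, $\{N(u)\setminus C:u\in C\}$ is infinite. The minimality of $n$ provides a \emph{finite} partition of $V\setminus C$: the set $F\,$, the trace classes other than $Z$, and the $n$-classes in $Z$ other than $C$. Lemma~\ref{lem:extract} gives a pattern with all $u_j\in C$ and all $w_j$ in one part $D$, and $D\ne F$ because $F$ is finite.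

\emph{(II.1) $D$ is a trace class other than $Z$.} The traces of $Z$ and $D$ differ at some $y\in F$, and $y$ separates $C\subseteq Z$ and $D$.

\emph{(II.2) $D$ is an $n$-class in $Z$ other than $C$.} Take $u\in C$, $v\in D$, and let $m\le n$ and $y$ be as in Lemma~\ref{lem:classes}(d). Since $u\equiv_1v$, we have $m\ge2$. Put $E=[u]_{m-1}=[v]_{m-1}$. Then $C\subseteq[u]_m$, $D\subseteq[v]_m$, $C\cup D\subseteq E\subseteq Z$, and $y\notin E$ separates $C$ and $D$. Also $y\notin F$, because $u$ and $v$ have the same trace. So Lemma~\ref{lem:classes}(d) applies again, to $u$ and $y\not\equiv_{m-1}u$: for the least $l$ with $u\not\equiv_ly$ we have $1\le l\le m-1$, and some $y'\notin[u]_{l-1}=[y]_{l-1}$ separates $[u]_l$ and $[y]_l$. Since $E\subseteq[u]_l$, the vertex $y'$ is outside $E\cup\{y\}$, is constant on $E$, and its value on $E$ differs from $\operatorname{adj}(y',y)$. (In Example~\ref{ex:classes}, $y=r$ and $y'=b_0$.)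

In both subcases $y$ separates $\{u_j\}$ and $\{w_j\}$. By Lemma~\ref{lem:patterns}, either (2) holds, or $\{u_j\}\subseteq Z$ and $\{w_j\}$ are the sides of a copy $T\subseteq V\setminus F$ of $K(\omega)$ or $K(\omega^*)$. This is (3), with (a) in subcase II.1 and (b) in subcase II.2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Pick $x\in V$ and let $F=\{x\}$. One of $N(x)$, $V\setminus(N(x)\cup\{x\})$ is infinite, and it is a trace class $Z$ of $F$. Apply Proposition~\ref{prop:key}. Outcome (3) is excluded by the hypothesis, and outcome (2) is the conclusion. In outcome (1), $\mathrm{Fw}(s)$ does not embed $K(\omega)$, so it embeds $G_2$ or $\overline{G_2}$ by Lemma~\ref{lem:tails}.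
\end{proof}

\section{The graphs on the lists}\label{sec:lists}

\subsection{Complements}

\begin{lemma}\label{lem:compl}
Let $C\in\{\omega,\omega^*\}$.
\begin{itemize}
\item[(a)] $\overline{K(C)}$ embeds $K(C)$, by a copy whose clique consists of all but at most one of the $i_y$ and whose independent set consists of all but at most one of the $c_x$. Moreover $\overline{K_1(C)}$ embeds $K_1(C)$.
\item[(b)] If $T$ is a copy of $K(C)$ in $G$, $p$ is complete to $\{c_j\}$ and anticomplete to $\{i_j\}$, $q$ is complete to $T$, and $p\not\sim q$, then $G$ embeds $\overline{K_2(C)}$.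
\end{itemize}
\end{lemma}

\begin{proof}
In $\overline{K(C)}$ the vertices $c'_y=i_y$ form a clique, the vertices $i'_x=c_x$ are independent, and $c'_y\sim i'_x$ iff $y<x$ for $C=\omega$, iff $y>x$ for $C=\omega^*$. (a) For $\omega$, $c'_y\sim i'_{x+1}$ iff $y\le x$; for $\omega^*$, $c'_{y+1}\sim i'_x$ iff $y\ge x$. In $\overline{K_1(C)}$ the vertex $p$ is complete to the $i'$'s and anticomplete to the $c'$'s, as in $K_1(C)$. (b) In $\overline{K_2(C)}$, $p$ is complete to the $c'$'s and anticomplete to the $i'$'s, and $q$ is adjacent to everything but $p$. So it suffices to find the strict relation inside $T$: send $c'_y\mapsto c_{y+1}$, $i'_x\mapsto i_x$ for $\omega$, and $c'_y\mapsto c_y$, $i'_x\mapsto i_{x+1}$ for $\omega^*$.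
\end{proof}

\subsection{Primality}

In the following proofs $A$ is an autonomous set with $|A|\ge2$; a vertex that distinguishes two elements of $A$ belongs to $A$. We show $A=V$. Complements need no separate proof.

\begin{lemma}\label{lem:tenprime}
The ten graphs are prime.
\end{lemma}

\begin{proof}
The graphs $G_0,\dots,G_3$ are connected and bipartite, and distinct vertices on the same side have distinct neighborhoods. If $A$ contains two vertices of one side, a vertex of the other side distinguishes them; so $A$ meets both sides. A vertex outside $A$ is nonadjacent to the elements of $A$ on its own side, hence anticomplete to $A$. By connectedness $A=V$.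

In $G_4$, $a_n$ distinguishes $b_n,b_m$ and $b_n$ distinguishes $a_n,a_m$, so $A$ contains some $b_n$ and some $a_m$. For $k\notin\{n,m\}$, $b_k$ distinguishes $b_n,a_m$, and then $a_k$ distinguishes $b_k,a_m$; so $a_k,b_k\in A$. If $n\ne m$, then $b_m$ distinguishes $a_m,a_k$, and $a_n$ distinguishes $b_n,a_m$.
\end{proof}

\begin{lemma}\label{lem:fwprime}
$\mathrm{Fw}(s)$ is prime for every $s$. $\mathrm{Bw}(t)$ is prime if $t$ is not eventually constant.
\end{lemma}

\begin{proof}
Let $u_n,u_m\in A$ with $n<m$. If $n\ge1$, then $u_{n-1}$ has value $1-s_{n-1}$ on $u_n$ and $s_{n-1}$ on $u_m$, so $u_{n-1}\in A$. Iterating, $u_0,\dots,u_n\in A$. It remains to see that $A$ is infinite. Suppose $m\ge1$ is the largest index in $A$. If $s_m\ne s_0$, then $u_{m+2}$ has value $s_0$ on $u_0$ and $s_m$ on $u_m$. If $s_m=s_0$, then $u_{m+1}$ has value $s_0$ on $u_0$ and $1-s_m$ on $u_m$. Either way $A$ contains a larger index.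

Let $v_n,v_m\in A$ with $n<m$. Then $v_{m+1}$ has value $t_{m+1}$ on $v_n$ and $1-t_{m+1}$ on $v_m$, so $v_{m+1}\in A$. Iterating, $v_k\in A$ for all $k\ge m$. For $j<m$ and $k\ge m+1$ we have $\operatorname{adj}(v_j,v_k)=t_k$, which takes both values, so $v_j\in A$.
\end{proof}

The condition on $t$ cannot be omitted: if $t_1=t_2=1$ and $t_k=0$ for $k\ge3$, then $v_1$ is an isolated vertex.

\begin{lemma}\label{lem:kprime}
$K_1(C)$ and $K_2(C)$ are prime for $C\in\{\omega,\omega^*\}$.
\end{lemma}

\begin{proof}
For $x<x'$ in the chain $C$, the vertex $i_x$ distinguishes $c_x,c_{x'}$, and $c_{x'}$ distinguishes $i_x,i_{x'}$. So $A$ is contained in neither side of $K(C)$. Since $p$ separates the sides, $A\subseteq K(C)$ is impossible.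

In $K_1(C)$ this gives $p\in A$. If some $i_y\in A$, then $c_y$ distinguishes $i_y,p$. So some $c_x\in A$, and every other $c_{x'}$ distinguishes $c_x,p$; all $c$'s are in $A$. An $i_y$ that is nonadjacent to some $c_x$ distinguishes $c_x,p$ and is in $A$. At most one $i_y$ is complete to the $c$'s (none for $\omega$, $i_0$ for $\omega^*$), and it distinguishes $p$ from any other $i$.

In $K_2(C)$, $A$ contains $p$ or $q$. If $p\in A$ then $q\in A$, since $q$ distinguishes $p$ from every vertex other than $p,q$. So $q\in A$, and $A$ has a second element. If it is $i_y$, then $p$ distinguishes $i_y,q$, so $p\in A$. If $p\in A$, every $c_x$ distinguishes $p,q$. If $c_x\in A$, every other $c_{x'}$ distinguishes $c_x,q$. In all cases all $c$'s are in $A$. Then each $i_y$ distinguishes $c_y,q$, and $p$ distinguishes $i_y,q$.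
\end{proof}

\subsection{Incomparability of the ten graphs}

Let $kK_2$ denote $k$ disjoint edges with no other edge, and $C_4$ the cycle of length four; $\overline{C_4}=2K_2$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
\emph{Three groups.} The graphs $G_0,\dots,G_3$ are bipartite and infinite: they have an infinite independent set and no infinite clique. Their complements have an infinite clique and no infinite independent set. The graphs $G_4,\overline{G_4},K(\omega),K(\omega^*)$ have both. So a graph $G_i$ or $\overline{G_i}$ with $i\le 3$ embeds no graph of the other two groups.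

\emph{Embeddings into $G_4$ and $\overline{G_4}$.} The vertex sets of these graphs, and of their induced subgraphs, are unions of a clique and an independent set. This fails for $2K_2$ and $C_4$: cliques and independent sets have at most two vertices, and removing the ends of an edge leaves an edge. Now $2K_2$ is induced in $G_0$ (edges $a_0b_1,a_1b_0$), in $G_2$ ($x_0x_1,x_3x_4$) and in $G_3$ ($a_0b_0,a_1b_1$), and $C_4$ is induced in $G_1$ (cycle $a_0b_1a_1b_2$). So no $G_i$ or $\overline{G_i}$ with $i\le3$ embeds in $G_4$ or $\overline{G_4}$. In $G_4$ two nonadjacent vertices have at most one common neighbor, since one of them has degree $1$. In $\overline{G_4}$ the nonadjacent vertices $b_0,b_1$ have common neighbors $a_2,a_3$; in $K(\omega)$, $i_1,i_2$ have $c_0,c_1$; in $K(\omega^*)$, $i_0,i_1$ have $c_1,c_2$. So none of these three embeds in $G_4$. Taking complements, $G_4$ does not embed in $\overline{G_4}$. If $K(C)$ embedded in $\overline{G_4}$, then $\overline{K(C)}$, and with it $K(C)$ by Lemma~\ref{lem:compl}(a), would embed in $G_4$.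

\emph{Among $G_0,\dots,G_3$} (and, by complementation, among their complements).
\begin{itemize}
\item Into $G_1$: it has no induced $2K_2$, for if $a_nb_m$ and $a_{n'}b_{m'}$ are edges with $n\le n'$, then $n\le m'$ and $a_n\sim b_{m'}$. The graphs $G_0,G_2,G_3$ have one.
\item Into $G_2$: its degrees are finite, while $a_0$ in $G_0$ and in $G_1$, and $r$ in $G_3$, have infinite degree.
\item Into $G_3$: it is a tree whose longest paths $a_nb_nrb_ma_m$ have five vertices. The graphs $G_0$ (cycle $a_0b_2a_1b_3$) and $G_1$ contain $C_4$, and $G_2$ contains a path on six vertices.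
\item Into $G_0$: each vertex is nonadjacent to only one vertex of the other side. An induced $3K_2$ would have an $a$ nonadjacent to two $b$'s, so there is none, while $G_2$ ($x_0x_1,x_3x_4,x_6x_7$) and $G_3$ ($a_0b_0,a_1b_1,a_2b_2$) have one. In $G_1$ the subgraph on $a_0,a_2,b_0,b_1,b_2$ is connected, so an embedding into $G_0$ sends $a_0,a_2$ to one side and $b_0,b_1,b_2$ to the other; but $a_2$ is nonadjacent to both $b_0$ and $b_1$.
\end{itemize}
Finally, each of the ten graphs is an infinite prime graph (Lemma~\ref{lem:tenprime}) that embeds neither $K(\omega)$ nor $K(\omega^*)$ and no other member of the list, so it cannot be removed from Theorem~\ref{thm:main}.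
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $G$ be countably infinite and prime and embed neither $K(\omega)$ nor $K(\omega^*)$. If $G$ is minimal prime, it embeds one of the ten graphs $L$ by Theorem~\ref{thm:main}; the copy of $L$ is a prime induced subgraph of the same cardinality, so it embeds $G$. Conversely, let $G$ be equimorphic to $L$ and let $G'$ be an infinite prime induced subgraph of $G$. By Theorem~\ref{thm:main}, $G'$ embeds one of the ten graphs $L'$. Then $L'$ embeds in $G$, hence in $L$, so $L'=L$ by (a). Thus $G'$ embeds $L$, which embeds $G$. Uniqueness of $L$ also follows from (a).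
\end{proof}

\subsection{What $\mathrm{Fw}(s)$ and $\mathrm{Bw}(t)$ do not embed}

\begin{lemma}\label{lem:omit}
Let $s,t$ be not eventually constant. Then $\mathrm{Fw}(s)$ and $\mathrm{Bw}(t)$ embed no graph in the lists \textup{(i)} and \textup{(ii)} of Theorem~\ref{thm:all}; $\mathrm{Fw}(s)$ does not embed $K(\omega^*)$, and $\mathrm{Bw}(t)$ does not embed $K(\omega)$.
\end{lemma}

\begin{proof}
Consider two properties, both inherited by induced subgraphs and by complements:
\begin{itemize}
\item[(A)] every vertex has finitely many neighbors or finitely many non-neighbors;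
\item[(B)] for any two vertices $u,v$, the set $N(u)\mathbin{\triangle}N(v)$ is finite.
\end{itemize}
$\mathrm{Fw}(s)$ has (A), as $u_n$ has value $s_n$ on all $u_m$ with $m\ge n+2$. Property (A) fails at $a_0$ in $G_0$ and in $G_1$, at $r$ in $G_3$, at $b_0$ in $G_4$, at $c_0$ in $K(\omega^*)$, and at $p$ in $K_1(C)$ and $K_2(C)$. $\mathrm{Bw}(t)$ has (B), as $v_k$ has value $t_k$ on both $v_n,v_m$ when $k\ge\max(n,m)+2$. Property (B) fails for $a_0,b_0$ in $G_0$, $G_1$ and $G_4$, for $r,a_0$ in $G_3$, for $c_0,i_0$ in $K(\omega)$, hence in $K_1(\omega)$ and $K_2(\omega)$, for $p,c_0$ in $K_1(\omega^*)$, and for $p,q$ in $K_2(\omega^*)$. With complements, this leaves only $G_2$ and $\overline{G_2}$, and since $1-s$, $1-t$ are not eventually constant, only $G_2$.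

The vertices of a copy of $G_2$ in $\mathrm{Fw}(s)$ have infinitely many non-neighbors, so they are among the $u_n$ with $s_n=0$. Among these, edges join only consecutive indices, and $s_n=1$ infinitely often, so the components are finite. This is impossible. Suppose $\{v_n:n\in J\}$ induces $G_2$ in $\mathrm{Bw}(t)$, and fix $j\in J$. Since $v_j$ has finite degree in the copy, there is $N$ with $t_m=0$ for all $m\in J$, $m>N$. Among the $v_m$ with $m\in J$, $m>N$, edges join only consecutive indices, and the infinitely many $m>N$ with $t_m=1$ are not in $J$, so the components are finite. But $G_2$ minus finitely many vertices has an infinite component.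
\end{proof}

Theorem~\ref{thm:sharp}(c) follows from Lemmas~\ref{lem:fwprime} and~\ref{lem:omit}: $\mathrm{Fw}(s)$ shows that $K(\omega)$ must be excluded, and $\mathrm{Bw}(t)$ that $K(\omega^*)$ must. The primality claims of Theorem~\ref{thm:all} are Lemmas~\ref{lem:tenprime}, \ref{lem:fwprime} and~\ref{lem:kprime}. Its last sentence follows from Lemma~\ref{lem:omit}, together with Lemma~\ref{lem:tails}: $\mathrm{Fw}(s)$ embeds $K(\omega)$ but not $K(\omega^*)$, and $\mathrm{Bw}(t)$ embeds $K(\omega^*)$ but not $K(\omega)$.

\section{All infinite prime graphs}\label{sec:all}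

It remains to prove that every infinite prime graph embeds a graph in (i), (ii) or (iii). If it does not, Proposition~\ref{prop:key} can only return copies of $K(\omega)$ or $K(\omega^*)$. We show that the other vertices then see such a copy in a rigid way, which limits the traces that can occur infinitely often (Lemma~\ref{lem:traces}). With so few infinite trace classes, finiteness is available again, and K\"onig's lemma produces $\mathrm{Bw}(t)$ or $\mathrm{Fw}(s)$.

\subsection{Reduction to countable graphs}

Let $G$ be prime and $a\ne b$. Put $M_0(a,b)=\{a,b\}$, and let $M_{k+1}(a,b)$ be $M_k(a,b)$ together with all vertices outside $M_k(a,b)$ that are mixed on it. The union $M$ of these sets is autonomous: if $w$ distinguishes two elements of $M$, both lie in some $M_k(a,b)$, so $w\in M_{k+1}(a,b)$. Hence $M=V$.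

\begin{lemma}\label{lem:countable}
Every infinite prime graph has a countably infinite prime induced subgraph.
\end{lemma}

\begin{proof}
For distinct $a,b,v$, let $k$ be least with $v\in M_{k+1}(a,b)$ and fix a two-element set $\varphi(a,b,v)\subseteq M_k(a,b)$ whose elements $v$ distinguishes. Let $W_0\subseteq V$ be countably infinite, let $W_{n+1}$ be the union of $W_n$ and the sets $\varphi(a,b,v)$ for distinct $a,b,v\in W_n$, and let $W=\bigcup W_n$, a countable set. Let $A$ be autonomous in $G[W]$ and $a\ne b$ in $A$. By induction on $k$, $W\cap M_k(a,b)\subseteq A$: if $v\in W$ first appears in $M_{k+1}(a,b)$, then $\varphi(a,b,v)\subseteq W\cap M_k(a,b)\subseteq A$, so $v\in A$. Hence $A=W$.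
\end{proof}

From now on $G$ is countably infinite and prime, and we assume, for a contradiction:
\[
(*)\qquad G \text{ embeds no graph in (i), (ii), (iii).}
\]
By Lemma~\ref{lem:tails}, $G$ embeds no $\mathrm{Fw}(s)$ and no $\mathrm{Bw}(t)$ at all. The complement of each listed graph embeds a listed graph (Lemma~\ref{lem:compl}(a) for $K_1(C)$; the other graphs come with their complements), so $\overline G$ satisfies $(*)$ as well.

\subsection{Types and limits}

\emph{Copy} now means a copy $T=\{c_j,i_j\}$ of $K(\omega)$ or $K(\omega^*)$ in $G$. A vertex $v$ has \emph{type} $(d,e)$ on $T$ if $\operatorname{adj}(v,c_j)=d$ and $\operatorname{adj}(v,i_j)=e$ for all but finitely many $j$. Types are kept on subcopies. In $K(\omega)$ each $c_n$ has type $(1,1)$ and each $i_n$ has type $(0,0)$; in $K(\omega^*)$ every vertex has type $(1,0)$. Every copy has a subcopy on which all vertices of $G$ have a type: enumerate $V=\{v_0,v_1,\dots\}$, choose infinite index sets $J_0\supseteq J_1\supseteq\cdots$ such that $v_k$ has a type on the subcopy indexed by $J_k$, and take indices $j_0<j_1<\cdots$ with $j_k\in J_k$. This is the only use of countability.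

\begin{lemma}\label{lem:types}
Let $T$ be a copy. No vertex has type $(0,1)$ on $T$. If $p$ has type $(1,0)$ and $q$ has type $(e,e)$ on $T$, then $\operatorname{adj}(p,q)=e$.
\end{lemma}

\begin{proof}
After deleting finitely many indices, the vertices in question are outside $T$ and constant on each side. A vertex of type $(0,1)$ gives $K_1(C)$. If $e=0$ and $p\sim q$ we get $K_2(C)$. If $e=1$ and $p\not\sim q$ we get $\overline{K_2(C)}$ by Lemma~\ref{lem:compl}(b).
\end{proof}

A vertex $f$ is a \emph{limit} of a copy $T$ of $K(\omega)$ if $f$ has type $(1,0)$ on $T$. Part (b) of the next lemma explains the name: every other vertex sees almost all of $T$ as it sees $f$.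

\begin{lemma}\label{lem:limit}
\begin{itemize}
\item[(a)] On a copy of $K(\omega^*)$, every vertex has type $(1,0)$.
\item[(b)] If $f$ is a limit of $T$, every $v\ne f$ has type $(e,e)$ on $T$ with $e=\operatorname{adj}(v,f)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $v$ does not have the asserted type on $T$, then the pair $(\operatorname{adj}(v,c_j),\operatorname{adj}(v,i_j))$ takes one fixed other value for infinitely many $j$, so $v$ has a wrong type on a subcopy, and on all further subcopies. We may therefore assume that all vertices have a type on $T$. Let $A$ be the set of vertices of type $(1,0)$. By Lemma~\ref{lem:types}, each vertex outside $A$ has a type $(e,e)$ and has value $e$ on $A$. So $A$ is autonomous. In (a), $A\supseteq T$, so $A=V$. In (b), $f\in A$ and $c_0\notin A$, so $A=\{f\}$, and each $v\neq f$ has a type $(e,e)$ with $\operatorname{adj}(v,f)=e$.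
\end{proof}

Let $F$ be finite and nonempty and $g:F\to\{0,1\}$. An element $f\in F$ is \emph{compatible} with $g$ if $g(v)=\operatorname{adj}(f,v)$ for all $v\in F\setminus\{f\}$.

\begin{lemma}\label{lem:traces}
If infinitely many vertices outside $F$ have trace $g$ on $F$, then $g$ is constant, or some $f\in F$ is compatible with $g$ and is the limit of a copy of $K(\omega)$.
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:key} to the trace class $Z$ of $g$. Outcomes (1) and (2) are excluded by $(*)$. In outcome (3), $y$ has type $(1,0)$ or $(0,1)$ on $T$, hence $(1,0)$ by Lemma~\ref{lem:types}. In (3)(b), $y'$ has type $(e,e)$ and $\operatorname{adj}(y',y)\ne e$, contradicting the same lemma. So $y\in F$. If $T$ is a copy of $K(\omega^*)$, all of $F$ has type $(1,0)$ by Lemma~\ref{lem:limit}(a), so $g\equiv1$ if $\{c_j\}\subseteq Z$ and $g\equiv0$ if $\{i_j\}\subseteq Z$. If $T$ is a copy of $K(\omega)$, then $y$ is a limit of $T$. By Lemma~\ref{lem:limit}(b), each $v\in F\setminus\{y\}$ has value $\operatorname{adj}(v,y)$ on almost all of $T$, in particular on some vertex of $Z$, so $g(v)=\operatorname{adj}(v,y)$.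
\end{proof}

\begin{lemma}\label{lem:exists}
Some copy of $K(\omega)$ has a limit.
\end{lemma}

\begin{proof}
Suppose not. Lemma~\ref{lem:traces} with $|F|=2$ shows that any two vertices are distinguished by only finitely many vertices. Fix $a\ne b$, write $M_k=M_k(a,b)$, and let $L_k=M_k\setminus M_{k-1}$ for $k\ge1$. By induction each $M_k$ is finite, since each element of $L_{k+1}$ distinguishes one of the finitely many pairs in $M_k$. Each $L_{k+1}$ is nonempty, since the finite set $M_k$ is not autonomous. For $k\ge1$, a vertex $w\in L_{k+1}$ is constant on $M_{k-1}$, otherwise it would be in $M_k$; let $\tau(w)$ be its value. As $w$ is mixed on $M_k=M_{k-1}\cup L_k$, there is $\pi(w)\in L_k$ with $\operatorname{adj}(w,\pi(w))\neq\tau(w)$. K\"onig's lemma gives $w_k\in L_k$ $(k\ge1)$ with $\pi(w_{k+1})=w_k$. For $k\ge2$, $w_k$ has value $\tau(w_k)$ on $w_1,\dots,w_{k-2}\in M_{k-2}$ and the opposite value on $w_{k-1}$. So the vertices $v_n=w_{n+1}$ induce $\mathrm{Bw}(t)$ with $t_n=\tau(w_{n+1})$ for $n\ge1$ and $t_0$ arbitrary, a contradiction.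
\end{proof}

\subsection{The neighborhood of a limit}

Let $f$ be a limit of $T$. For distinct $u,v\in V\setminus\{f\}$ put $u\to v$ if $\operatorname{adj}(u,v)\ne\operatorname{adj}(u,f)$, that is, if $u$ distinguishes $v$ from $f$. These are the arcs of Lemma~\ref{lem:ray} for $\sigma(u)=\operatorname{adj}(u,f)$. By Lemma~\ref{lem:limit}(b) each vertex sends finitely many arcs into $T$, but arcs inside $T$ need not connect anything, and arcs enter $T$ from outside without control. We want an infinite set $U$ that still receives finitely many arcs from each vertex, and that arcs from outside enter at finitely many points only; primality then forces $U$ to be reachable from these points. The tool for finiteness is Lemma~\ref{lem:traces}, and its alternative ``$g$ is constant'' has to be ruled out. So $U$ is defined by nonconstant traces.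

A \emph{frame} is a triple $(f,a,b)$ where $f$ is the limit of some copy of $K(\omega)$, $a\sim f$, $b\not\sim f$ and $b\ne f$. Put
\[
U_1=\{v: v\sim f,\ v\not\sim b\},\qquad U_0=\{v\neq f: v\not\sim f,\ v\sim a\},\qquad U=U_0\cup U_1 .
\]
Frames are self-dual. If $f$ is a limit of $T$, Lemma~\ref{lem:compl}(a) gives a copy of $K(\omega)$ in $\overline G$ with clique in $\{i_j\}$ and independent set in $\{c_j\}$, and $f$ has type $(1,0)$ on it in $\overline G$. So $(f,b,a)$ is a frame in $\overline G$. Its sets $U_1$, $U_0$ are the sets $U_0$, $U_1$ of $(f,a,b)$, because $a\sim f$ and $b\not\sim f$ in $G$; and the arcs are the same. Hence in the next two lemmas it suffices to treat arcs that end in $U_1$. Each finiteness claim below is Lemma~\ref{lem:traces} for a nonconstant $g$; for every element of $F$ we name a vertex at which compatibility fails.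

\begin{lemma}\label{lem:out}
Let $(f,a,b)$ be a frame. Each $u\ne f$ sends finitely many arcs into $U$.
\end{lemma}

\begin{proof}
Let $v\in U_1$ with $u\to v$; note $v\notin\{f,b,u\}$.

(1) $u\not\sim f$. Then $v\sim u$. If $u=b$ there is no such $v$. Otherwise $v$ has trace $g=(1,0,1)$ on $(f,b,u)$. Here $f$ fails at $u$, as $\operatorname{adj}(f,u)=0$; and $b$, $u$ fail at $f$, as both are nonadjacent to $f$.

(2) $u\sim f$, $u\sim b$. Then $v\not\sim u$ and $g=(1,0,0)$ on $(f,b,u)$. Here $f$ fails at $u$, $b$ fails at $f$, and $u$ fails at $b$.

(3) $u\sim f$, $u\not\sim b$. Now $u$ is itself compatible with $(1,0,0)$ on $(f,b,u)$, so we add a vertex to $F$. Let $f$ be a limit of $T$. By Lemma~\ref{lem:limit}(b), $u$ has type $(1,1)$ on $T$, so for large $j$ the vertex $i=i_j$ satisfies $i\sim u$, $i\not\sim f$ and $i\notin\{f,b\}$. By case (1) applied to $i$, only finitely many $v\in U_1$ are adjacent to $i$. The remaining $v$ differ from $i$, as $v\sim f$, and have trace $(1,0,0,0)$ on $(f,b,i,u)$. Here $f$ fails at $u$; $b$ and $i$ fail at $f$; and $u$ fails at $i$.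
\end{proof}

\begin{lemma}\label{lem:entry}
Let $(f,a,b)$ be a frame. The set $E$ of all $v\in U$ that receive an arc from a vertex of $V\setminus(U\cup\{f\})$ is finite.
\end{lemma}

\begin{proof}
A vertex $u\notin U\cup\{f\}$ is of one of two kinds: ($\alpha$) $u\not\sim f$, $u\not\sim a$, and $u\ne a$; or ($\beta$) $u\sim f$, $u\sim b$. First, each $v\in U_1$ receives finitely many arcs from each kind.

($\alpha$) An arc $u\to v$ means $u\sim v$. If $v=a$ there is none. Otherwise $u$ has trace $(0,0,1)$ on $(f,a,v)$. Here $f$ fails at $a$, and $a$, $v$ fail at $f$, as both are adjacent to $f$.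

($\beta$) An arc $u\to v$ means $u\not\sim v$, and $u$ has trace $(1,1,0)$ on $(f,b,v)$. Here $f$ fails at $b$, $b$ fails at $f$, and $v$ fails at $b$.

Suppose $E\cap U_1$ is infinite. Then for one of the two kinds, infinitely many $v\in U_1$ receive an arc from a vertex of that kind. Choose arcs $u_j\to v_j$ with $u_j$ of that kind and $v_j\in U_1$ recursively, as follows. Only finitely many vertices of that kind send an arc to one of $v_0,\dots,v_{j-1}$; they include $u_0,\dots,u_{j-1}$, and by Lemma~\ref{lem:out} they send arcs to only finitely many vertices of $U_1$. Take $v_j$ outside this finite set, receiving an arc from some $u_j$ of that kind. Then all chosen vertices are distinct and $u_k\to v_j$ iff $j=k$. By Ramsey's theorem we may assume that each of $\{u_j\}$, $\{v_j\}$ is a clique or independent. For kind ($\alpha$) this is a matching, and $f$ is complete to $\{v_j\}$ and anticomplete to $\{u_j\}$. For kind ($\beta$) it is a comatching, and $b$ is complete to $\{u_j\}$ and anticomplete to $\{v_j\}$. By Lemma~\ref{lem:patterns}, $G$ embeds a graph in (i), a contradiction.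
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:all}]
By Lemma~\ref{lem:exists}, some copy $T$ of $K(\omega)$ has a limit $f$. Deleting finitely many indices and renumbering, we may assume $f\notin T$, $f\sim c_j$ and $f\not\sim i_j$ for all $j$. Take the frame $(f,c_0,i_0)$. The set $U$ is infinite, since $c_n\in U_1$ for $n\ge1$. Also $c_0\notin U\cup\{f\}$, since $c_0\sim f$ and $c_0\sim i_0$. Let $R\supseteq E$ be the set of vertices reachable from $E$ by directed paths in $U$, and $Y=U\setminus R$. A vertex $w\notin Y\cup\{f\}$ is either outside $U\cup\{f\}$, and then its arcs into $U$ end in $E$, or in $R$, and then its arcs into $U$ end in $R$. In both cases $w$ sends no arc to $Y$, so it has value $\operatorname{adj}(w,f)$ on all of $Y\cup\{f\}$. Thus $Y\cup\{f\}$ is autonomous and misses $c_0$, so $Y=\emptyset$ by primality. Now all of the infinite set $U$ is reachable from $E$, which is finite by Lemma~\ref{lem:entry}, and each vertex sends finitely many arcs into $U$ by Lemma~\ref{lem:out}. Lemma~\ref{lem:ray} with $Q=U$ and $\sigma(u)=\operatorname{adj}(u,f)$ shows that $G$ embeds some $\mathrm{Fw}(s)$. This contradicts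 $(*)$, and with Lemma~\ref{lem:countable} the theorem follows.
\end{proof}

\begin{thebibliography}{1}
\bibitem{PZ} Maurice Pouzet and Imed Zaguia, \emph{On minimal prime graphs and posets}, arXiv:0812.1276 (2008).
\end{thebibliography}
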